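# Two finite clones with no join up to minor-equivalence

## 1. Clones, minors and minion homomorphisms

All arities are at least $1$, and $[n]=\{1,\dots,n\}$.

**Definition (clone).** A clone on a set $A$ is a set of finitary operations on $A$ that contains all projections and is closed under composition. We write $\mathcal C^{(n)}$ for the set of $n$-ary members of $\mathcal C$. An operation $f$ is idempotent if $f(x,\dots,x)=x$, and a clone is idempotent if all its members are.

Here are four clones to keep in mind.

- $\mathcal T$, the clone on a one-element set. It has exactly one operation of each arity.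
- $\mathcal P$, the clone of all projections on $\{0,1\}$.
- $\mathcal I$, the clone of all idempotent operations on $\{0,1\}$.
- $\mathcal L_p$, for a prime $p$: the operations $a_1x_1+\dots+a_nx_n$ on $\mathbb F_p$ with $a_1+\dots+a_n=1$. The condition on the sum is exactly idempotence. The coefficient $a_i$ is determined by the operation: put $x_i=1$ and all other variables $0$.

**Definition (minor).** Let $f$ be an $n$-ary operation on $A$ and $\pi\colon[n]\to[m]$ a map. The minor $f^\pi$ is the $m$-ary operation $f^{\pi}(x_1,\dots,x_m)=f(x_{\pi(1)},\dots,x_{\pi(n)})$.

Taking a minor thus means identifying variables, permuting them, and adding dummy ones. For instance, if $f$ is ternary and $\pi(1)=1$, $\pi(2)=\pi(3)=2$, $m=2$, then $f^\pi(x,y)=f(x,y,y)$. If we read a tuple as a map $x\colon[m]\to A$, the definition becomes $f^\pi(x)=f(x\circ\pi)$, and therefore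
$$(f^{\pi})^{\rho}=f^{\rho\pi}.\tag{1}$$
A clone is closed under minors, since a minor is a composition with projections.

It is convenient to index coordinates by an arbitrary finite nonempty set $Y$: an operation of arity $Y$ on $A$ is a map $A^Y\to A$, where $A^Y$ is the set of maps $Y\to A$. Such an operation belongs to a clone if it does so after some (equivalently, any) enumeration of $Y$. Minors along maps between finite sets are defined by the same formula $f^\pi(x)=f(x\circ\pi)$, and (1) still holds.

**Definition (minion homomorphism).** Let $\mathcal C,\mathcal D$ be clones, possibly on different sets. A minion homomorphism $\xi\colon\mathcal C\to\mathcal D$ sends $n$-ary operations to $n$-ary operations and satisfies $\xi(f^\pi)=\xi(f)^\pi$ for all $f$ and $\pi$.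

It extends to arities $Y$: choose a bijection $b\colon[n]\to Y$ and put $\xi(f)=\xi(f^{b^{-1}})^{b}$. Two bijections differ by a permutation of $[n]$, which $\xi$ respects, so the choice does not matter.

*Example.* Let $\mathcal M$ be an idempotent clone on a set $A$ with two distinct elements $a,b$. Let $\lambda\colon\{0,1\}\to A$ send $0\mapsto a$, $1\mapsto b$, and let $\rho\colon A\to\{0,1\}$ send $b\mapsto 1$ and everything else to $0$. Put $\xi(f)(x)=\rho(f(\lambda\circ x))$. Then $\xi(f^\pi)(x)=\rho(f(\lambda\circ x\circ\pi))=\xi(f)(x\circ\pi)$, so minors are preserved. Since $f(a,\dots,a)=a$ and $f(b,\dots,b)=b$, the operation $\xi(f)$ is idempotent. So $\xi$ is a minion homomorphism $\mathcal M\to\mathcal I$.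

Note that $\xi$ need not respect composition. What it does respect are identities in which each side is a minor of one operation symbol, such as $f(x,y)=f(y,x)$. For targets that are idempotent we get slightly more:

**Fact.** A minion homomorphism $\xi$ into an idempotent clone sends each projection to the corresponding projection. Indeed, the unary identity operation goes to a unary idempotent operation, which is the identity, and the $i$-th $n$-ary projection is the minor of the unary identity along $1\mapsto i$.

**Definition (the poset).** For clones on finite nonempty sets write $\mathcal C\le\mathcal D$ if there is a minion homomorphism $\mathcal C\to\mathcal D$. Write $\mathcal C\equiv_{\mathrm m}\mathcal D$ (minor-equivalent) if $\mathcal C\le\mathcal D$ and $\mathcal D\le\mathcal C$. The poset of classes $[\mathcal C]$ is denoted $\mathfrak P_{\mathrm{fin}}$.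

*Examples.* The class of $\mathcal T$ is the greatest element, because every clone maps to $\mathcal T$ in exactly one way. The class of $\mathcal P$ is the least: send each projection on $\{0,1\}$ to the projection of the target with the same arity and index.

The classes of $\mathcal L_2$ and $\mathcal L_3$ are incomparable. The operation $2x+2y$ of $\mathcal L_3$ satisfies $f(x,y)=f(y,x)$, while a commutative $a_1x+a_2y$ in $\mathcal L_2$ would have $a_1=a_2$, so $a_1+a_2=0\ne1$. Hence $\mathcal L_3\not\le\mathcal L_2$. The operation $x+y+z$ of $\mathcal L_2$ is invariant under cyclic shifts of its variables, while a shift-invariant ternary operation of $\mathcal L_3$ would have coefficient sum $3a=0\neq 1$. Hence $\mathcal L_2\not\le\mathcal L_3$.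

## 2. Two families of clones built from finite groups

**Definition ($\mathcal C^{(p)}$).** For a prime $p$ let $S_p=UT_{p+1}(\mathbb F_p)$, the group of upper unitriangular $(p+1)\times(p+1)$ matrices over $\mathbb F_p$. It is a finite $p$-group. Let $\mathcal C^{(p)}$ be the clone of all idempotent term operations of $S_p$: the operations $f(x_1,\dots,x_n)=w(x_1,\dots,x_n)$, with $w$ a group word, such that $f(x,\dots,x)=x$ on $S_p$.

*Example.* $S_2=UT_3(\mathbb F_2)$ is the dihedral group $D_4$ with $8$ elements, and $S_3=UT_4(\mathbb F_3)$ has $3^6=729$ elements. The operation $xy^{-1}z$ is in every $\mathcal C^{(p)}$. The operation $xy$ is in none, since $x^2=x$ fails.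

**Definition ($Y_G$ and $\mathcal C_G$).** Let $G$ be a finite nontrivial group. Put $Y_G=\bigsqcup_M G/M$, with $M$ running over all maximal subgroups of $G$, and let $\pi_g\colon Y_G\to Y_G$, $y\mapsto gy$. Let $\mathcal C_G$ be the clone of all operations on $Y_G$ that commute with the action of $G$, that is, $f(gy_1,\dots,gy_n)=g\,f(y_1,\dots,y_n)$ for all $g\in G$.

The point of $Y_G$ is the following pair of properties:
$$G\text{ has no fixed point in }Y_G,\qquad\text{every proper subgroup of }G\text{ has one.}\tag{2}$$
The first holds because $G$ is transitive on each $G/M$, which has more than one element. For the second, a proper subgroup $H$ lies in some maximal $M$, and $H$ fixes the coset $M\in G/M$.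

*Examples.* If $G=\mathbb Z_2$, the only maximal subgroup is trivial, $Y_G$ is a two-element set on which $G$ acts by the swap, and $\mathcal C_{\mathbb Z_2}$ is the clone of self-dual Boolean operations. If $G=\mathbb Z_6$, there are two maximal subgroups, of index $2$ and $3$, and $Y_G$ has $5$ elements.

**Definition ($G$-invariant operation).** An operation $f$ of arity $Y_G$, on any set, is $G$-invariant if $f^{\pi_g}=f$ for all $g\in G$.

*Example.* For $G=\mathbb Z_2$ a $G$-invariant operation is a binary commutative operation. For $G=\mathbb Z_r$ with $r$ prime, $Y_G=\mathbb Z_r$ and a $G$-invariant operation is an $r$-ary cyclic one: $c(x_1,\dots,x_r)=c(x_2,\dots,x_r,x_1)$.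

**Definition (the class $\mathcal G$).** $\mathcal G$ is the class of finite nonabelian simple groups all of whose proper subgroups are solvable. For primes $p\neq\ell$ put $\mathcal G_{p\ell}=\{G\in\mathcal G: p\ell\text{ divides }|G|\}$.

*Example.* $A_5\in\mathcal G$, because a proper subgroup of $A_5$ has order at most $30$ and every nonsolvable group has order at least $60$. Also $A_5\in\mathcal G_{23}$, as $6\mid 60$. On the other hand $A_6\notin\mathcal G$, since it contains $A_5$.

## 3. Meets exist, joins are in doubt

The question, which appears in Stefano Fioravanti, Michael Kompatscher, Bernardo Rossi, Albert Vucaj, "Mal'cev clones over a three-element set up to minor-equivalence", arXiv:2508.06918 (2025), is this: **is $\mathfrak P_{\mathrm{fin}}$ a lattice?** It is known that $\mathfrak P_{\mathrm{fin}}$ is a $\wedge$-semilattice without atoms and with a unique coatom, and that it contains infinite descending chains and infinite antichains. So the question is whether every two elements have a least upper bound.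

Meets are easy. For clones $\mathcal C$ on $A$ and $\mathcal D$ on $B$, let $\mathcal C\times\mathcal D$ be the clone on $A\times B$ of all operations that act as some $f\in\mathcal C^{(n)}$ on the first coordinate and some $h\in\mathcal D^{(n)}$ on the second. The maps $(f,h)\mapsto f$ and $(f,h)\mapsto h$ are minion homomorphisms. Given $\xi\colon\mathcal M\to\mathcal C$ and $\zeta\colon\mathcal M\to\mathcal D$, the map $f\mapsto(\xi(f),\zeta(f))$ is one too. So $[\mathcal C\times\mathcal D]$ is the meet.

Some joins are easy as well. If $\mathcal C\le\mathcal D$, the join is $[\mathcal D]$. Common upper bounds always exist, since $\mathcal T$ is one. We can also say what lies just below the top. For this, and again later, we reduce to idempotent clones.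

**Lemma 1.** Every clone on an $N$-element set is minor-equivalent to an idempotent clone on a set with at most $N$ elements.

*Proof.* Let $\mathcal E$ be a clone on $A$, $|A|=N$.

**Step 1: shrink the set so that unary operations become permutations.** Choose $e\in\mathcal E^{(1)}$ with $|e(A)|$ minimal and put $A'=e(A)$. The operation $e\circ e$ has image $e(A')\subseteq A'$, and by minimality $e(A')=A'$, so $e$ permutes $A'$. Some power $e^k$, $k\ge1$, is the identity on $A'$, and its image is still $A'$. Replacing $e$ by $e^k$ we may assume that $e$ is the identity on $A'=e(A)$.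

Let $\mathcal E'=\{(e\circ f)|_{A'}: f\in\mathcal E\}$, where the restriction is to tuples from $A'$. It contains the projections of $A'$, and it is closed under composition because $e f(e g_1,\dots,e g_n)=e\circ\big(f(eg_1,\dots,eg_n)\big)$ and $f(eg_1,\dots,eg_n)\in\mathcal E$. So $\mathcal E'$ is a clone on $A'$. The map $f\mapsto(e\circ f)|_{A'}$ is a minion homomorphism $\mathcal E\to\mathcal E'$. Conversely, send $f'=(e\circ f)|_{A'}$ to the operation $f'(e(x_1),\dots,e(x_n))=e f(e(x_1),\dots,e(x_n))$ on $A$, which lies in $\mathcal E$; this is a minion homomorphism $\mathcal E'\to\mathcal E$. Finally, a unary member $(e\circ u)|_{A'}$ of $\mathcal E'$ has the same image as $e\circ u\circ e\in\mathcal E$. This image is contained in $A'$ and has at least $|A'|$ elements by minimality. So all unary members of $\mathcal E'$ are permutations of $A'$.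

**Step 2: normalize each operation to be idempotent.** Let $\mathcal E''$ be the clone of idempotent members of $\mathcal E'$. For $f\in\mathcal E'$ let $u_f(x)=f(x,\dots,x)$, a permutation of $A'$; its inverse is a power of $u_f$, hence in $\mathcal E'$. Then $u_f^{-1}\circ f\in\mathcal E''$. Since $u_{f^\sigma}=u_f$, we have $u_{f^\sigma}^{-1}\circ f^\sigma=(u_f^{-1}\circ f)^\sigma$, so $f\mapsto u_f^{-1}\circ f$ is a minion homomorphism $\mathcal E'\to\mathcal E''$. The inclusion $\mathcal E''\subseteq\mathcal E'$ is one in the other direction. $\square$

*Example.* On $\{0,1,2\}$ let $e$ fix $0$ and $1$ and send $2\mapsto1$. The clone generated by $e$ consists of the projections and the operations $e(x_i)$. Here $A'=\{0,1\}$ and $\mathcal E'=\mathcal E''=\mathcal P$.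

By Lemma 1, a clone whose class is not the greatest one is minor-equivalent to an idempotent clone on at least two elements, and by the example in Section 1 it lies below $\mathcal I$. So two classes that are not the top always have $[\mathcal I]$ as a common upper bound. All the difficulty is at the lower end of the set of common upper bounds.

A sensible first attempt at a positive answer: take the meet of all common upper bounds. In a finite meet-semilattice with a top this always produces the join. Here the set of upper bounds may be infinite, only finite meets are available, and the product of infinitely many clones on finite sets need not live on a finite set. That is where the attempt stops. It also tells us how a negative answer could look: infinitely many common upper bounds such that no single common upper bound lies below all of them. This is what happens.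

**Theorem A.** $[\mathcal C^{(2)}]$ and $[\mathcal C^{(3)}]$ have no least upper bound in $\mathfrak P_{\mathrm{fin}}$. Hence $\mathfrak P_{\mathrm{fin}}$ is not a lattice.

**Theorem B.** Let $p\ne\ell$ be primes, both different from $5$, and let $U$ be the set of common upper bounds of $\mathcal C^{(p)},\mathcal C^{(\ell)}$ among clones on finite sets.

1. $\mathcal G_{p\ell}$ contains infinitely many groups up to isomorphism, and $\mathcal C_G\in U$ for each $G\in\mathcal G_{p\ell}$. For nonisomorphic $G$ these clones are pairwise incomparable.
2. If $\mathcal E\in U$ is a clone on an $N$-element set, $G\in\mathcal G$ and $|G|>N!$, then $\mathcal E\not\le\mathcal C_G$. So each element of $U$ lies below $\mathcal C_G$ for only finitely many $G\in\mathcal G$ up to isomorphism.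
3. $U$ has no minimal element (modulo $\equiv_{\mathrm m}$). No infinite set of pairwise nonisomorphic groups $G\in\mathcal G_{p\ell}$ has the property that the clones $\mathcal C_G$ have a common lower bound in $U$.

So there are three things to do: show that the $\mathcal C_G$ are upper bounds, show that a fixed upper bound misses $\mathcal C_G$ when $G$ is large, and find enough groups. The first two use one criterion.

## 4. Maps into $\mathcal C_G$ and invariant operations

**Lemma 2.** For a clone $\mathcal M$: $\mathcal M\le\mathcal C_G$ if and only if $\mathcal M$ has no $G$-invariant operation of arity $Y_G$.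

*Proof.* Put $Y=Y_G$. We have $\pi_g\pi_h=\pi_{gh}$.

**Step 1: an invariant operation would give a fixed point of $G$ in $Y$.** Suppose $\Xi\colon\mathcal M\to\mathcal C_G$ is a minion homomorphism and $f\in\mathcal M^{(Y)}$ is $G$-invariant. Then $F=\Xi(f)$ satisfies $F^{\pi_g}=\Xi(f^{\pi_g})=F$. Evaluate at the tuple $\mathrm{id}_Y\in Y^Y$ and put $v=F(\mathrm{id}_Y)$. Since $F$ commutes with $G$,
$$gv=F\big((gy)_{y\in Y}\big)=F(\mathrm{id}_Y\circ\pi_g)=F^{\pi_g}(\mathrm{id}_Y)=F(\mathrm{id}_Y)=v$$
for all $g\in G$. This contradicts (2).

**Step 2: without invariant operations, build the homomorphism.** By (1), $(f^{\pi_h})^{\pi_g}=f^{\pi_{gh}}$, so $g\cdot f=f^{\pi_g}$ is an action of $G$ on $\mathcal M^{(Y)}$. By assumption no element is fixed by all of $G$, so each stabilizer is a proper subgroup and by (2) fixes a point of $Y$. Choose a representative $f$ of each orbit and a point $y_f\in Y$ fixed by the stabilizer of $f$, and put $\kappa(g\cdot f)=g y_f$. This is well defined and gives a $G$-equivariant map $\kappa\colon\mathcal M^{(Y)}\to Y$.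

For $f\in\mathcal M^{(n)}$ and a tuple $\alpha\colon[n]\to Y$, the minor $f^\alpha$ has arity $Y$, and we put $\Xi(f)(\alpha)=\kappa(f^\alpha)$. The operation $\Xi(f)$ commutes with $G$: the tuple $g\alpha$ is $\pi_g\circ\alpha$, and
$$\Xi(f)(\pi_g\alpha)=\kappa(f^{\pi_g\alpha})=\kappa\big((f^\alpha)^{\pi_g}\big)=g\,\kappa(f^\alpha)=g\,\Xi(f)(\alpha).$$
Minors are preserved: for $\sigma\colon[n]\to[m]$ and $\beta\colon[m]\to Y$,
$$\Xi(f^\sigma)(\beta)=\kappa\big((f^{\sigma})^{\beta}\big)=\kappa(f^{\beta\sigma})=\Xi(f)(\beta\sigma)=\Xi(f)^\sigma(\beta).\qquad\square$$

For $G=\mathbb Z_2$ the lemma says: $\mathcal M\le\mathcal C_{\mathbb Z_2}$ exactly when $\mathcal M$ has no commutative binary operation.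

## 5. Why the affine clones $\mathcal L_p$ are too weak

The simplest incomparable pair we met was $\mathcal L_2,\mathcal L_3$. Let us try to find common upper bounds of the form $\mathcal C_G$ for it.

An operation $\sum_{y\in Y_G}a_yx_y$ in $\mathcal L_p$ is $G$-invariant exactly when $a$ is constant on $G$-orbits. Writing $a_O$ for the value on the orbit $O$, idempotence says $\sum_O a_O|O|=1$ in $\mathbb F_p$. This is solvable exactly when some orbit $G/M$ has size prime to $p$. If $G$ is not a $p$-group, then a Sylow $p$-subgroup is proper, lies in a maximal $M$, and $|G/M|$ is prime to $p$. If $G$ is a nontrivial $p$-group, all orbits $G/M$ have size divisible by $p$. So, by Lemma 2,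
$$\mathcal L_p\le\mathcal C_G\iff G\text{ is a } p\text{-group}.$$
Thus no $\mathcal C_G$ is above both $\mathcal L_2$ and $\mathcal L_3$. The attempt dies on a single type of operation: the average $\frac1{|O|}\sum_{y\in O}x_y$ over an orbit of size prime to $p$. For example, $x_1+\dots+x_5$ in $\mathcal L_2$ is idempotent and invariant under $A_5$.

What we would like is a clone in which invariance under one permutation already forces weight $0$ on each of its $p$-cycles, no matter how many other variables there are. For $p=2$ the group $D_4=UT_3(\mathbb F_2)$ does this. Let $e_1=1+E_{12}$, $e_2=1+E_{23}$, where $E_{s,t}$ are matrix units. For an idempotent term operation $f$ of $D_4$ let $a_i$ be the exponent sum of $x_i$ modulo $2$, and let $c_f(i,j)$ be the $(1,3)$ entry of $f$ at $x_i=e_1$, $x_j=e_2$, other variables $1$. We shall prove $c_f(i,j)+c_f(j,i)=a_ia_j$. Check it on $f=xy^{-1}z$ with $(i,j)=(1,3)$: $e_1e_2=1+E_{12}+E_{23}+E_{13}$ gives $c_f(1,3)=1$, and $e_2e_1=1+E_{12}+E_{23}$ gives $c_f(3,1)=0$; the sum is $1=a_1a_3$. Now if $f$ is invariant under a permutation that swaps $i$ and $j$, then $c_f(i,j)=c_f(j,i)$ and $a_i=a_j$, so $a_i^2=2c_f(i,j)=0$.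 A five-variable $A_5$-invariant $f$ is invariant under $(1\,2)(3\,4)$, so $a_1=\dots=a_4=0$; by transitivity $a_5=0$ too, which contradicts $\sum a_i=1$.

For $p=3$, is $UT_3(\mathbb F_3)$ enough? No. This group has nilpotency class $2$ and exponent $3$, since $(1+N)^3=1+3N+3N^2+N^3=1$ for strictly upper triangular $N$. With $[x,y]=x^{-1}y^{-1}xy$ put $x\diamond y=xy[x,y]$. As $xy=yx[x,y]$ and $[x,y]^3=1$, we get $xy[x,y]=yx[x,y]^2=yx[y,x]$, so $\diamond$ is commutative. Commutators are central and bilinear, so both $(x\diamond y)\diamond z$ and $x\diamond(y\diamond z)$ equal $xyz[x,y][x,z][y,z]$, so $\diamond$ is associative. Hence $x_1\diamond x_2\diamond x_3\diamond x_4$ is invariant under all permutations, and it is idempotent because $x^4=x$, yet all its weights are $1$. Products of two weights do not suffice for $3$-cycles. We want to see products of $p$ weights, and this is why $S_p$ consists of matrices of size $p+1$.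

## 6. Weights vanish on $p$-cycles: $\mathcal C^{(p)}\le\mathcal C_G$

Let $f\in\mathcal C^{(p)}$ be $n$-ary, given by a word $w$. Write $e_t=1+E_{t,t+1}\in S_p$ for $1\le t\le p$. Let $a_i\in\mathbb F_p$ be the exponent sum of $x_i$ in $w$ modulo $p$. It depends only on $f$, because substituting $e_1$ for $x_i$ and $1$ for the other variables gives $1+a_iE_{1,2}$. Substituting $e_1$ for all variables gives $1+(\sum_ia_i)E_{1,2}$, which is $e_1$ by idempotence. So
$$\sum_i a_i=1.\tag{3}$$
For distinct $j_1,\dots,j_p\in[n]$ let $c_f(j_1,\dots,j_p)$ be the $(1,p+1)$ entry of the value of $f$ at $x_{j_t}=e_t$ for $1\le t\le p$, all other variables equal to $1$.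

**Lemma 3.** $\displaystyle\sum_{\pi\in\mathrm{Sym}(p)}c_f(j_{\pi(1)},\dots,j_{\pi(p)})=\prod_{t=1}^pa_{j_t}.$

*Proof.* The plan is to express both sides through one noncommutative polynomial. Let $\Lambda$ be the quotient of the free associative algebra $\mathbb F_p\langle U_1,\dots,U_n\rangle$ by the ideal spanned by the monomials of degree greater than $p$. In $\Lambda$ each $1+U_i$ is invertible, since $U_i$ is nilpotent. Let $\mu$ be the homomorphism from the free group on $x_1,\dots,x_n$ to $\Lambda^\times$ with $x_i\mapsto1+U_i$.

**Step 1: identify $c_f$ as a coefficient of $\mu(w)$.** Consider the ring homomorphism $\Lambda\to M_{p+1}(\mathbb F_p)$ with $U_{j_t}\mapsto E_{t,t+1}$ for $1\le t\le p$ and other $U_i\mapsto0$. It is well defined, because products of more than $p$ strictly upper triangular $(p+1)\times(p+1)$ matrices vanish. Composed with $\mu$ it sends $x_{j_t}\mapsto e_t$ and the other $x_i\mapsto1$, so it sends $w$ to the matrix whose $(1,p+1)$ entry is $c_f(j_1,\dots,j_p)$. A product $E_{t_1,t_1+1}\cdots E_{t_k,t_k+1}$ is nonzero only if $t_{s+1}=t_s+1$ for all $s$, and then it equals $E_{t_1,t_k+1}$. This is $E_{1,p+1}$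 only for the sequence $1,2,\dots,p$. Hence the only monomial sent to $E_{1,p+1}$ is $U_{j_1}\cdots U_{j_p}$, and every other monomial, including the empty one, has image with $(1,p+1)$ entry $0$. So $c_f(j_1,\dots,j_p)$ is the coefficient of $U_{j_1}\cdots U_{j_p}$ in $\mu(w)$. The same holds for each reordering of the $j_t$.

**Step 2: compute the sum of these coefficients by letting the variables commute.** Consider the ring homomorphism $\Lambda\to\mathbb F_p[t_1,\dots,t_p]/(t_1^2,\dots,t_p^2)$ with $U_{j_s}\mapsto t_s$ and other $U_i\mapsto0$. It is well defined, because a monomial of degree greater than $p$ in $t_1,\dots,t_p$ contains a square. The monomials of $\Lambda$ sent to $t_1\cdots t_p$ are exactly the $U_{j_{\pi(1)}}\cdots U_{j_{\pi(p)}}$ with $\pi\in\mathrm{Sym}(p)$. So, by Step 1, the coefficient of $t_1\cdots t_p$ in the image of $\mu(w)$ is the left side of the lemma. On the other hand, the target ring is commutative and $(1+t_s)^k=1+kt_s$ for every integer $k$, so the image of $\mu(w)$ is $\prod_s(1+a_{j_s}t_s)$. Its coefficient at $t_1\cdots t_p$ is $\prod_sa_{j_s}$. $\square$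

**Lemma 4.** If $f^\pi=f$ for a permutation $\pi$ of $[n]$, then $a_{\pi(i)}=a_i$ for all $i$, and $a_i=0$ for every $i$ lying in a $\pi$-cycle of length exactly $p$.

*Proof.* First we transport the data along $\pi$. Recall $f^\pi(x)=f(x\circ\pi)$. If $x$ has $e_1$ in coordinate $\pi(i)$ and $1$ elsewhere, then $x\circ\pi$ has $e_1$ in coordinate $i$ and $1$ elsewhere, so $a_{\pi(i)}(f^\pi)=a_i(f)$. In the same way $c_{f^\pi}(\pi(j_1),\dots,\pi(j_p))=c_f(j_1,\dots,j_p)$. As $f^\pi=f$, both $a$ and $c_f$ are $\pi$-invariant.

Now let $Z$ be a $\pi$-cycle of length $p$ and $a$ the common value of $a_i$ for $i\in Z$. Lemma 3 gives $a^p=\sum c_f(k_1,\dots,k_p)$, summed over all orderings $(k_1,\dots,k_p)$ of $Z$. The cyclic group of order $p$ generated by $\pi|_Z$ acts on these orderings entrywise. The action is free, since a nontrivial power of $\pi|_Z$ moves every element of $Z$, and $c_f$ is constant on the orbits. So the sum is a sum of terms, each repeated $p$ times, and $a^p=0$ in $\mathbb F_p$. Hence $a=0$. $\square$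

**Proposition 5.** If $G$ is a finite nonabelian simple group with $p\mid|G|$, then $\mathcal C^{(p)}\le\mathcal C_G$.

*Proof.* By Lemma 2 we must exclude a $G$-invariant $f\in\mathcal C^{(p)}$ of arity $Y_G$. Suppose there is one, with weights $a_y$, $y\in Y_G$. By Cauchy's theorem there is $g\in G$ of order $p$. Let $O$ be an orbit of $G$ on $Y_G$. It has more than one element, so the kernel of the action on $O$ is a proper normal subgroup, which is trivial by simplicity. So $g$ acts on $O$ as a permutation of order exactly $p$, and $\pi_g$ has a $p$-cycle in $O$. By Lemma 4 applied to $\pi_g$, the weight $a$ vanishes somewhere on $O$. By Lemma 4 applied to all $\pi_h$, $h\in G$, it is constant on $O$. So $a=0$ on every orbit, which contradicts (3). $\square$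

Simplicity is used to make every orbit faithful. Without it an element of order $p$ may act trivially on an orbit: in $\mathbb Z_6$ the involution fixes every point of the orbit of size $3$.

## 7. Operations that every common upper bound must contain

We turn to the second task: a fixed upper bound $\mathcal E$ must have a $G$-invariant operation once $G\in\mathcal G$ is large. We first collect what $\mathcal C^{(p)}\le\mathcal E$ says about $\mathcal E$.

**Lemma 6.** Let $\xi\colon\mathcal C^{(p)}\to\mathcal E$ be a minion homomorphism, $\mathcal E$ idempotent, and let $q$ be the exponent of $S_p$, a power of $p$.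

- (a) $\mathcal E$ contains $m$ with $m(x,y,y)=x$ and $m(x,x,y)=y$.
- (b) $\mathcal E$ contains a $(q+1)$-ary $f$ with $f(x,\dots,x,y)=y$ and, for each $i\le q$, $f(y,\dots,y,x,y,\dots,y)=x$, where $x$ is in position $i$.
- (c) For each prime $r\ne p$, $\mathcal E$ contains an $r$-ary $c$ with $c(x_1,\dots,x_r)=c(x_2,\dots,x_r,x_1)$.

*Proof.* For (a) and (b) we use the Fact of Section 1: minors that are projections are mapped to the same projections.

(a) Take $m=\xi(xy^{-1}z)$: its minors $xy^{-1}y=x$ and $xx^{-1}y=y$ are projections.

(b) Take $f=\xi\big((x_1y^{-1})(x_2y^{-1})\cdots(x_qy^{-1})y\big)$. Setting all $x_i=x$ gives $(xy^{-1})^qy=y$ on $S_p$. Setting $x_i=x$ and $x_j=y$ for $j\ne i$ gives $xy^{-1}y=x$. In particular the word is idempotent, so it does define a member of $\mathcal C^{(p)}$.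

(c) We count. The $r$-ary term operations of $S_p$ form a subgroup $T_r$ of the finite $p$-group $S_p^{S_p^r}$, with pointwise multiplication. The map $T_r\to T_1$ sending $h$ to $h(x,\dots,x)$ is a group homomorphism, and the set of $r$-ary members of $\mathcal C^{(p)}$ is the preimage of $\mathrm{id}$. It is nonempty, as it contains the projections, so it is a coset of the kernel and its cardinality is a power of $p$. The group $\mathbb Z_r$ acts on it by cyclically permuting the coordinates, with orbits of size $1$ or $r$. Since $r$ does not divide a power of $p$, there is a fixed element. Its image under $\xi$ is the required $c$. $\square$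

## 8. Two primes leave no affine quotients

In this section and the next, $p\ne\ell$ are arbitrary distinct primes, $\mathcal E$ is an idempotent clone on a set $A$ with $|A|=N$, and $\mathcal C^{(p)},\mathcal C^{(\ell)}\le\mathcal E$. Let $\mathbf A=(A;\mathcal E)$, the algebra with one basic operation for each member of $\mathcal E$.

**Definition (the class $\mathcal V$).** $\mathcal V$ is the class of finite nonempty algebras isomorphic to quotients of subalgebras of finite powers $\mathbf A^k$, $k\ge1$.

*Example.* For a finite nonempty set $Y$, the set $\mathcal E^{(Y)}$ of operations of arity $Y$ is a subset of $A^{A^Y}$. It is nonempty and closed under the operations of $\mathcal E$, computed pointwise, so it is a subalgebra of $\mathbf A^{A^Y}$ and belongs to $\mathcal V$. This is the member we shall need in the end.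

We recall some textbook facts. $\mathcal V$ is closed under nonempty subalgebras and under quotients. Identities of $\mathcal E$ hold in all members of $\mathcal V$. As all operations are idempotent, every block of a congruence is a subalgebra. A congruence is a compatible equivalence relation; $0$ and $1$ denote the least and the greatest one, and a maximal congruence is a coatom of the congruence lattice. Congruences permute: if $a\mathrel\alpha b\mathrel\beta c$, then $m(a,b,c)$, with $m$ from Lemma 6(a), is $\beta$-related to $m(a,b,b)=a$ and $\alpha$-related to $m(b,b,c)=c$, so $\alpha\circ\beta\subseteq\beta\circ\alpha$. Hence $\alpha\vee\beta=\alpha\circ\beta$. Finally, $\mathcal E$ has an $r$-ary cyclic operation for **every** prime $r$: if $r\neq p$ apply Lemma 6(c) to $p$, and if $r=p$ apply it to $\ell$.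

**Definition (affine).** $Q\in\mathcal V$ is affine if there is an abelian group structure on $Q$ such that every $f\in\mathcal E$ acts as $f(x_1,\dots,x_n)=\sum_i\varphi_i(x_i)$ with group endomorphisms $\varphi_i$.

*Example.* The algebra $(\mathbb F_p;\mathcal L_p)$ has this form, with $\varphi_i$ multiplication by $a_i$. (It need not lie in our $\mathcal V$; the next lemma says that it never does.)

**Lemma 7.** Every affine $Q\in\mathcal V$ has one element.

*Proof.* We show that two coprime powers annihilate $Q$. Let $f$ be as in Lemma 6(b) for $\mathcal C^{(p)}$, acting on $Q$ as $\sum_{i\le q}\varphi_i(x_i)+\psi(y)$. Put $y=0$ in the identities. From $f(x,\dots,x,0)=0$ we get $\sum_{i\le q}\varphi_i(x)=0$. From $f(0,\dots,x,\dots,0)=x$ we get $\varphi_i(x)=x$ for each $i\le q$. Hence $qx=0$ for all $x\in Q$, with $q$ a power of $p$. In the same way $q'x=0$ with $q'$ a power of $\ell$. So $Q=\{0\}$. $\square$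

What does the absence of affine quotients buy? In $(\mathbb F_2;\mathcal L_2)^2$ the kernels of $x$, $y$ and $x+y$ are three maximal congruences. The first two intersect in $0$, which is below the third, and the map to the product of the three quotients is not onto, since $4<8$. The next lemma says that such a configuration can only come from an affine quotient.

**Lemma 8.** Let $\kappa,\eta_1,\eta_2$ be congruences of $R\in\mathcal V$ with $\eta_1\cap\eta_2\subseteq\kappa$ and $\eta_1\vee\kappa=\eta_2\vee\kappa=1$. Then $R/\kappa$ is affine.

*Proof.* **Step 1: define an addition and choose good representatives.** Fix $o\in R$, write $0=o/\kappa$, and on $Q=R/\kappa$ define $x+z=m(x,0,z)$. Then $x+0=x$ and $0+z=z$. Since $\eta_i\circ\kappa=1$, each $x\in Q$ has a representative $r\in R$ with $r\mathrel{\eta_1}o$, and each $z\in Q$ has a representative $s\in R$ with $s\mathrel{\eta_2}o$.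

**Step 2: show that every operation is additive**, that is, for each $f\in\mathcal E$,
$$f(x_1+z_1,\dots,x_n+z_n)=f(x_1,\dots,x_n)+f(z_1,\dots,z_n).\tag{4}$$
Choose representatives $r_j$ of $x_j$ with $r_j\mathrel{\eta_1}o$ and $s_j$ of $z_j$ with $s_j\mathrel{\eta_2}o$, and let
$$u=f\big(m(r_1,o,s_1),\dots,m(r_n,o,s_n)\big),\qquad v=m\big(f(r_1,\dots,r_n),\,o,\,f(s_1,\dots,s_n)\big).$$
The classes of $u$ and $v$ modulo $\kappa$ are the two sides of (4). Modulo $\eta_1$ we have $r_j\equiv o$, so $m(r_j,o,s_j)\equiv m(o,o,s_j)=s_j$ and $u\equiv f(s_1,\dots,s_n)$. Also $f(r_1,\dots,r_n)\equiv f(o,\dots,o)=o$, so $v\equiv m(o,o,f(s_1,\dots,s_n))=f(s_1,\dots,s_n)$. Modulo $\eta_2$ we have $s_j\equiv o$, and symmetrically, using $m(x,o,o)=x$, both $u$ and $v$ are congruent to $f(r_1,\dots,r_n)$. So $(u,v)\in\eta_1\cap\eta_2\subseteq\kappa$, which proves (4).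

**Step 3: deduce that $+$ is an abelian group operation.** For $f=m$, (4) reads
$$m(x+x',y+y',z+z')=m(x,y,z)+m(x',y',z').$$
With $y=y'=0$ this gives $(x+x')+(z+z')=(x+z)+(x'+z')$. Putting $x'=0$ gives associativity $x+(z+z')=(x+z)+z'$. Putting $x=z'=0$ gives commutativity $x'+z=z+x'$. For inverses, $x+m(0,x,0)=m(x,0,0)+m(0,x,0)=m(x,x,0)=0$. So $(Q,+)$ is an abelian group.

**Step 4: conclude.** By (4) each $f$ is a group homomorphism $Q^n\to Q$. Hence $f(x_1,\dots,x_n)=\sum_i\varphi_i(x_i)$, where $\varphi_i(x)$ is the value of $f$ at $x$ in position $i$ and $0$ elsewhere, and each $\varphi_i$ is an endomorphism. $\square$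

**Lemma 9.** (a) If $\kappa$ is a maximal congruence of $R\in\mathcal V$ and $\eta_1\cap\dots\cap\eta_k\subseteq\kappa$, then $\eta_j\subseteq\kappa$ for some $j$.

(b) Every simple algebra (with more than one element) in $\mathcal V$ has at most $N$ elements.

(c) If $\theta_1,\dots,\theta_k$ are distinct maximal congruences of $B\in\mathcal V$, then $B\to\prod_iB/\theta_i$ is surjective.

*Proof.* (a) The case $k=1$ is trivial. Let $k=2$. If neither $\eta_j$ is contained in $\kappa$, then $\eta_j\vee\kappa$ is strictly above $\kappa$, so $\eta_1\vee\kappa=\eta_2\vee\kappa=1$. By Lemma 8, $R/\kappa$ is affine, and by Lemma 7 it has one element. This contradicts $\kappa\ne1$. For $k>2$ apply the case of two congruences to $\eta_1$ and $\eta_2\cap\dots\cap\eta_k$, then induct.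

(b) We find a projection kernel below. Write the simple algebra as $R/\kappa$ with $R$ a subalgebra of $\mathbf A^k$; simplicity means that $\kappa$ is maximal. Let $\eta_j$ be the kernel of the $j$-th projection $R\to\mathbf A$. Then $\bigcap_j\eta_j=0\subseteq\kappa$, so by (a) some $\eta_j\subseteq\kappa$. Hence $|R/\kappa|\le|R/\eta_j|\le N$.

(c) Induction on $k$; the case $k=1$ is clear. Let $k>1$ and $\varphi=\theta_1\cap\dots\cap\theta_{k-1}$. If $\varphi\subseteq\theta_k$, then by (a) some $\theta_i\subseteq\theta_k$ with $i<k$, so $\theta_i=\theta_k$ by maximality of $\theta_i$, which is excluded. So $\varphi\not\subseteq\theta_k$, whence $\varphi\circ\theta_k=\varphi\vee\theta_k=1$. This says that for any $b,b'\in B$ there is $d$ with $b\mathrel\varphi d\mathrel{\theta_k}b'$, that is, $B\to B/\varphi\times B/\theta_k$ is surjective. By induction $B\to\prod_{i<k}B/\theta_i$ is surjective, and its kernel is $\varphi$, so $B/\varphi\to\prod_{i<k}B/\theta_i$ is bijective. Combining the two gives the claim. $\square$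

## 9. Fixed points of large groups from $\mathcal G$

We keep the assumptions of Section 8. The group $G\in\mathcal G$ is treated through its proper subgroups, which are solvable, and for these cyclic operations suffice.

**Lemma 10.** If a finite solvable group $H$ acts by automorphisms on $B\in\mathcal V$, it has a fixed point.

*Proof.* Induction on $|H|$. For $H=1$ every point is fixed. If $H\ne1$, take a normal subgroup $K$ of prime index $r$. By induction $\mathrm{Fix}(K)$ is nonempty. It is a subalgebra of $B$, because $K$ acts by automorphisms, and as $K$ is normal, $H/K\cong\mathbb Z_r=\langle\sigma\rangle$ acts on it. Let $c\in\mathcal E$ be $r$-ary cyclic, $b\in\mathrm{Fix}(K)$, and $d=c(b,\sigma b,\dots,\sigma^{r-1}b)\in\mathrm{Fix}(K)$. Then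
$$\sigma d=c(\sigma b,\dots,\sigma^{r-1}b,b)=c(b,\sigma b,\dots,\sigma^{r-1}b)=d,$$
so $d$ is fixed by $H$. $\square$

**Proposition 11.** If $G\in\mathcal G$ and $|G|>N!$, then every action of $G$ by automorphisms on an algebra $B\in\mathcal V$ has a fixed point.

*Proof.* Let $B$ be a counterexample with $|B|$ minimal. Clearly $|B|>1$.

**Step 1: show that $0$ and $1$ are the only $G$-invariant congruences.** Suppose $\theta$ is a $G$-invariant congruence with $0\ne\theta\ne1$. Then $G$ acts on $B/\theta\in\mathcal V$, which is smaller than $B$, so it has a fixed point there, that is, a $G$-invariant block $T$. Since $\theta\ne1$, $T\subsetneq B$. As $T$ is a subalgebra, minimality gives a fixed point of $G$ in $T$, a contradiction.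

**Step 2: decompose $B$ as a product of simple quotients permuted by $G$.** Let $\theta$ be a maximal congruence of $B$. For $g\in G$ the relation $g\theta=\{(ga,gb):(a,b)\in\theta\}$ is again a maximal congruence. Let $\theta_1=\theta,\theta_2,\dots,\theta_k$ be the distinct ones among them. Their intersection is $G$-invariant and $\ne1$, so it is $0$ by Step 1, and $B\to\prod_iB/\theta_i$ is injective. By Lemma 9(c) it is surjective. So it is bijective.

**Step 3: the case $k=1$, where size decides.** Then $\theta=0$ is a maximal congruence, so $B$ is simple and $|B|\le N$ by Lemma 9(b). Since $|G|>N!\ge|\mathrm{Sym}(B)|$, the homomorphism $G\to\mathrm{Sym}(B)$ is not injective. As $G$ is simple, it is trivial, and every point is fixed, a contradiction.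

**Step 4: the case $k>1$, where solvability decides.** The group $G$ permutes $\{\theta_1,\dots,\theta_k\}$ transitively, so the stabilizer $H$ of $\theta_1$ is a proper subgroup, hence solvable. It acts by automorphisms on $B/\theta_1\in\mathcal V$. By Lemma 10 it has a fixed point there, that is, an $H$-invariant $\theta_1$-block $T_1$. For $g\in G$ the set $gT_1$ is a block of $g\theta_1$, and it depends only on the coset $gH$. So, putting $T_i=gT_1$ whenever $g\theta_1=\theta_i$, we get one well-defined block $T_i$ of each $\theta_i$. For $h\in G$ the set $hT_i=hgT_1$ is the block chosen for $h\theta_i$, so $G$ permutes $\{T_1,\dots,T_k\}$. By the bijectivity in Step 2, $\bigcap_iT_i$ is a single point. It is fixed by $G$, a contradiction. $\square$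

**Proposition 12.** Let $\mathcal E$ be any clone on an $N$-element set with $\mathcal C^{(p)},\mathcal C^{(\ell)}\le\mathcal E$, $p\ne\ell$ primes. If $G\in\mathcal G$ and $|G|>N!$, then $\mathcal E\not\le\mathcal C_G$.

*Proof.* We produce a $G$-invariant operation. By Lemma 1 we may replace $\mathcal E$ by a minor-equivalent idempotent clone on at most $N$ elements; all hypotheses remain valid, as $N!$ can only decrease, and so does the meaning of the conclusion. Put $Y=Y_G$. The set $\mathcal E^{(Y)}\subseteq A^{A^Y}$ is a member of $\mathcal V$ by the example in Section 8. The group $G$ acts on it by $g\cdot f=f^{\pi_g}$. Since $f^{\pi_g}(x)=f(x\circ\pi_g)$, this action is induced by the permutation $x\mapsto x\circ\pi_g$ of the coordinate set $A^Y$ of the power, hence it is by automorphisms. By Proposition 11 there is a fixed point, which is a $G$-invariant operation of arity $Y_G$ in $\mathcal E$. By Lemma 2, $\mathcal E\not\le\mathcal C_G$. $\square$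

## 10. Infinitely many groups $PSL(2,s)$ in $\mathcal G_{p\ell}$

**Lemma 13.** If $p\neq\ell$ are primes different from $5$, there are infinitely many pairwise nonisomorphic $G\in\mathcal G$ with $p\ell\mid|G|$.

*Proof.* **Step 1: choose the primes $s$.** We want primes $s>5$ with $s\equiv2\pmod5$ and $s\equiv1$ modulo each of $p,\ell$ that is not in $\{2,3\}$. The moduli involved are distinct primes, because neither $p$ nor $\ell$ is $5$. By the Chinese remainder theorem the conditions define one residue class, coprime to the modulus. By Dirichlet's theorem it contains infinitely many primes. Let $G=PSL(2,s)$ for such $s$, a simple group of order $s(s^2-1)/2$. Different $s$ give different orders.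

**Step 2: check divisibility.** Since $s>3$ is prime, $24\mid s^2-1$, so $|G|$ is divisible by $12$, hence by $2$ and by $3$. An odd prime dividing $s-1$ divides $(s^2-1)/2$, hence $|G|$. So both $p$ and $\ell$ divide $|G|$, and as they are distinct, $p\ell\mid|G|$.

**Step 3: check that proper subgroups are solvable.** By Dickson's theorem (Huppert, *Endliche Gruppen I*, Hauptsatz II.8.27), each proper subgroup of $PSL(2,s)$, $s\ge5$ prime, is cyclic, dihedral, a semidirect product of $\mathbb Z_s$ with a cyclic group, $A_4$, $S_4$, or $A_5$, the last only if $s=5$ or $s^2\equiv1\pmod5$. Here $s>5$ and $s^2\equiv4\pmod5$, so $A_5$ does not occur, and the others are solvable. $\square$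

For $\{p,\ell\}=\{2,3\}$ the first such primes are $s=7$, with $|PSL(2,7)|=168$, and $s=17$, with $|PSL(2,17)|=2448$.

## 11. Proofs of Theorems A and B

*Proof of Theorem A.* By Lemma 13 there are infinitely many $G\in\mathcal G$, up to isomorphism, with $6\mid|G|$. By Proposition 5, applied with $p=2$ and $p=3$, each such $\mathcal C_G$ is a common upper bound of $\mathcal C^{(2)}$ and $\mathcal C^{(3)}$. Suppose a clone $\mathcal E$ on an $N$-element set represented the join. Then $\mathcal C^{(2)},\mathcal C^{(3)}\le\mathcal E$, and $\mathcal E\le\mathcal C_G$ for all these $G$. Only finitely many groups have order at most $N!$, so one of these $G$ has $|G|>N!$, and for it Proposition 12 gives $\mathcal E\not\le\mathcal C_G$, a contradiction. $\blacksquare$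

*Proof of Theorem B(2).* The first sentence is Proposition 12. The second follows, as only finitely many groups up to isomorphism have order at most $N!$.

*Proof of Theorem B(1).* The infinitude of $\mathcal G_{p\ell}$ is Lemma 13, and $\mathcal C_G\in U$ is Proposition 5 applied to $p$ and to $\ell$. It remains to show incomparability. Let $G\not\cong G'$ be finite nonabelian simple groups, $Y=Y_G$, $Y'=Y_{G'}$. By symmetry it suffices to show $\mathcal C_G\not\le\mathcal C_{G'}$.

**Step 1: translate into a statement about orbits.** By Lemma 2 we need a $G'$-invariant $f\in\mathcal C_G$ of arity $Y'$. This is a map $f\colon Y^{Y'}\to Y$ with $f(gt)=g\,f(t)$ for $g\in G$ and $f(t\circ\pi_h)=f(t)$ for $h\in G'$. The maps $t\mapsto gt$ and $t\mapsto t\circ\pi_h$ commute, so $G$ acts on the set of $G'$-orbits in $Y^{Y'}$, and we need a $G$-equivariant map from this set to $Y$. If no $G'$-orbit is stabilized by all of $G$, then all stabilizers are proper, they have fixed points in $Y$ by (2), and the map can be defined on representatives as in Lemma 2.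

**Step 2: show that no $G'$-orbit is stabilized by $G$.** Suppose the $G'$-orbit of $t\colon Y'\to Y$ is. Put $K=\{(h,g)\in G'\times G: t\circ\pi_h=gt\}$. If $(h,g),(h',g')\in K$, then $t\circ\pi_{hh'}=(t\circ\pi_h)\circ\pi_{h'}=(gt)\circ\pi_{h'}=g(t\circ\pi_{h'})=gg't$. So $K$, a finite set that contains the identity and is closed under multiplication, is a subgroup. By assumption it projects onto $G$.

If the projection of $K$ to $G'$ is a proper subgroup of $G'$, then it fixes some $y_0\in Y'$ by (2) for $G'$. For $(h,g)\in K$ we get $t(y_0)=t(hy_0)=g\,t(y_0)$. As $g$ runs over all of $G$, the point $t(y_0)\in Y$ is fixed by $G$, which contradicts (2).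

Otherwise $K$ projects onto both factors. By Goursat's lemma, $M'=\{h:(h,1)\in K\}$ and $M=\{g:(1,g)\in K\}$ are normal in $G'$ and $G$, and $G'/M'\cong G/M$. Since $G$ is simple, $M=1$ or $M=G$. If $M=1$, then $G\cong G'/M'$. As $G'$ is simple and $G\ne1$, this forces $M'=1$ and $G\cong G'$, which is excluded. So $M=G$, that is, $(1,g)\in K$ and $gt=t$ for all $g\in G$. Then every value $t(y)$ is a fixed point of $G$ in $Y$, again contradicting (2).

*Proof of Theorem B(3).* Let $\mathcal E\in U$. By (1) and (2) there is $G\in\mathcal G_{p\ell}$ with $\mathcal E\not\le\mathcal C_G$. The product clone $\mathcal E\times\mathcal C_G$ is the meet of $\mathcal E$ and $\mathcal C_G$ by Section 3. Since $\mathcal C^{(p)}$ and $\mathcal C^{(\ell)}$ lie below both $\mathcal E$ and $\mathcal C_G$, they lie below the meet, so $\mathcal E\times\mathcal C_G\in U$. It lies strictly below $\mathcal E$, since $\mathcal E\le\mathcal E\times\mathcal C_G$ would give $\mathcal E\le\mathcal C_G$. So $\mathcal E$ is not minimal in $U$, and $U$ has no minimal element modulo $\equiv_{\mathrm m}$.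

For the last statement, a common lower bound in $U$ of the clones $\mathcal C_G$, for infinitely many pairwise nonisomorphic $G\in\mathcal G_{p\ell}$, would be an element of $U$ below infinitely many $\mathcal C_G$ with $G\in\mathcal G$, against (2). $\blacksquare$
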